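# Filter bases that are not minimal

## 1. Minimality and coordinate functionals along a single index set

Take a sequence $(e_n)$ in a Banach space such that every vector has exactly one expansion $\sum a_ne_n$, where the partial sums converge in some fixed weak sense. Can one of the $e_k$ be approximated in norm by linear combinations of the others? The first guess is no. For Schauder bases it never happens, because the coordinate functionals are continuous, and unique expansions look like all that this needs. We make the question precise and test the guess on the cases we can do by hand.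

Throughout, $X$ is a real Banach space, $\mathbb N=\{1,2,\dots\}$, and $[\,\cdot\,]$ is the closed linear span.

**Definition (filter).** A filter on $\mathbb N$ is a family $\mathcal F\subseteq\mathcal P(\mathbb N)$ closed under finite intersections and supersets. All filters here are proper ($\emptyset\notin\mathcal F$) and contain the Fréchet filter of cofinite sets. A sequence $(x_n)$ in $X$ converges along $\mathcal F$ to $x$ if $\{n:\|x_n-x\|<\varepsilon\}\in\mathcal F$ for every $\varepsilon>0$.

For example, if $A\subseteq\mathbb N$ is infinite, let $\mathcal F_A$ be the family of sets that contain all but finitely many elements of $A$. Convergence along $\mathcal F_A$ is ordinary convergence of the subsequence indexed by $A$, and $\mathcal F_{\mathbb N}$ is the Fréchet filter. Since filters are proper, limits along $\mathcal F$ are unique. Since they are closed under finite intersections, limits along $\mathcal F$ respect linear combinations.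

**Definition (filter basis).** The sequence $(e_n)$ is an $\mathcal F$-basis for $X$ if for every $x\in X$ there is a unique $(a_n)\in\mathbb R^{\mathbb N}$ with $\sum_{n=1}^m a_ne_n\to x$ as $m\to\mathcal F$. It is a filter basis if it is an $\mathcal F$-basis for some such filter $\mathcal F$. We write $e_n^*(x)=a_n$ and $S_mx=\sum_{n\le m}e_n^*(x)e_n$.

With the Fréchet filter this is exactly a Schauder basis. By uniqueness each $e_n^*$ is linear, and $e_k^*(e_k)=1$, $e_k^*(e_n)=0$ for $n\ne k$. Also $(e_n)$ is linearly independent: a nontrivial relation $\sum_{n\le N}c_ne_n=0$ would be a second expansion of $0$, because its partial sums vanish from $N$ on. So a finite-dimensional space has no filter basis.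

**Definition (minimal).** The sequence $(e_n)$ is minimal if $e_k\notin[e_n]_{n\ne k}$ for every $k$.

For example, let $(x_n)$ be the unit vector basis of $\ell_2$ and $f=\sum_n2^{-n}x_n$. The sequence $(x_n)$ is minimal. The sequence $f,x_1,x_2,\dots$ is linearly independent but not minimal, since $f\in[x_n]_n$.

The question, taken from Antonio Avilés, Christian Rosendal, Mitchell A. Taylor, Pedro Tradacete, "Coordinate systems in Banach spaces and lattices", arXiv:2406.11223 (2024), is: **is every filter basis minimal?**

One link is immediate. If $e_k^*$ is continuous, then it vanishes on $[e_n]_{n\ne k}$ while $e_k^*(e_k)=1$, so $e_k\notin[e_n]_{n\neq k}$. To support the guess we therefore try to prove that coordinate functionals are continuous. The sequence $f,x_1,x_2,\dots$ above does not contradict the guess: the ordinary convergent series $f=\sum2^{-n}x_n$ converges along every filter, so $f$ has two expansions whichever filter we use, and we do not have a filter basis. Now the simplest filters.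

**Proposition 1.** Let $A\subseteq\mathbb N$ be infinite. If $(e_n)$ is an $\mathcal F_A$-basis for $X$, then every $e_k^*$ is continuous, and so $(e_n)$ is minimal.

*Proof.* Write $A=\{m_1<m_2<\cdots\}$ and put $|||x|||=\sup_i\|S_{m_i}x\|$. This is finite because $S_{m_i}x\to x$, it is a norm, and $|||x|||\ge\|x\|$. We check that it is complete.

Let $(x^t)$ be $|||\cdot|||$-Cauchy. Then it is $\|\cdot\|$-Cauchy, say $x^t\to x$ in norm. For each $i$ the vectors $S_{m_i}x^t$ form a Cauchy sequence in the finite-dimensional space $\operatorname{span}(e_1,\dots,e_{m_i})$, where coordinates are continuous since the $e_n$ are independent. Hence $e_n^*(x^t)\to a_n$ for every $n$, and $S_{m_i}x^t\to y_i:=\sum_{n\le m_i}a_ne_n$, uniformly in $i$ by the Cauchy property. From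
$$\|y_i-x\|\le\|y_i-S_{m_i}x^t\|+\|S_{m_i}x^t-x^t\|+\|x^t-x\|$$
(choose $t$ first, then $i$) we get $y_i\to x$. By uniqueness $a_n=e_n^*(x)$, so $y_i=S_{m_i}x$ and $|||x^t-x|||\to0$.

The identity from $(X,|||\cdot|||)$ to $(X,\|\cdot\|)$ is a continuous bijection of Banach spaces, so by the open mapping theorem $|||x|||\le K\|x\|$ for some $K$. For $k\le m_i$, the number $e_k^*(x)$ is the $k$-th coordinate of $S_{m_i}x$ in a finite-dimensional space, and $\|S_{m_i}x\|\le K\|x\|$. So $e_k^*$ is continuous. $\square$

The guess passes this test, and $A=\mathbb N$ is the classical case. Now let $\mathcal F$ be arbitrary and repeat the argument. The norm $|||\cdot|||$ is a supremum of $\|S_mx\|$ over one fixed set of times $m$. For a general filter, $\{m:\|S_mx-x\|<1\}$ belongs to $\mathcal F$, but this set depends on $x$. All we know is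
$$X=\bigcup_{A\in\mathcal F}\Big\{x:\ \sup_{m\in A}\|S_mx\|<\infty\Big\},$$
a union of subspaces that is in general uncountable, and Baire's theorem says nothing about it. This is the exact point where the argument stops.

Moreover, no single set can help in a counterexample. For $A\in\mathcal F$ we have $\mathcal F_A\subseteq\mathcal F$, so convergence along $A$ implies convergence along $\mathcal F$ and uniqueness is inherited. If some $A\in\mathcal F$ gave $S_mx\to x$ along $A$ for every $x$, then $(e_n)$ would be an $\mathcal F_A$-basis, hence minimal by Proposition 1. In a counterexample, existence must fail along every single $A\in\mathcal F$.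

## 2. Filters that are analytic sets

Baire category can be rescued if the filter is definable. Identify $\mathcal P(\mathbb N)$ with the compact metrizable space $2^{\mathbb N}$. A subset of a Polish space is analytic if it is the image of a Polish space under a continuous map. Borel sets are analytic. Analytic sets are stable under countable intersections, under preimages by Borel maps between Polish spaces, and under projections. For example, $\mathcal F_A=\bigcup_N\{F:A\cap[N,\infty)\subseteq F\}$ is a countable union of closed sets, hence Borel.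

**Theorem B.** If $\mathcal F$ is analytic as a subset of $2^{\mathbb N}$, then every $\mathcal F$-basis is minimal.

*Proof.* Let $(e_n)$ be an $\mathcal F$-basis for $X$. Every $x$ is a limit of partial sums along a proper filter, so $\operatorname{span}(e_n)$ is dense and $X$ is separable, hence Polish.

**Step 1: the coordinate functionals are Borel.** For $j\in\mathbb N$ let
$$\varphi_j:X\times\mathbb R^{\mathbb N}\to2^{\mathbb N},\qquad\varphi_j(x,a)=\Big\{m:\Big\|\sum_{n\le m}a_ne_n-x\Big\|<1/j\Big\}.$$
For each $m$ the set of $(x,a)$ with $m\in\varphi_j(x,a)$ is open, so $\varphi_j$ is Borel. The set $\Gamma=\bigcap_j\varphi_j^{-1}(\mathcal F)$ is therefore analytic, and by definition of convergence it is the graph of $x\mapsto(e_n^*(x))_n$. For Borel $C\subseteq\mathbb R$, the set $(e_k^*)^{-1}(C)$ is the projection to $X$ of $\Gamma\cap\{(x,a):a_k\in C\}$, hence analytic. Its complement $(e_k^*)^{-1}(\mathbb R\setminus C)$ is analytic for the same reason. By Suslin's theorem a set that is analytic with analytic complement is Borel. So $e_k^*$ is Borel.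

**Step 2: Borel linear functionals are continuous.** The sets $\{|e_k^*|\le N\}$, $N\in\mathbb N$, cover $X$, so by Baire's theorem one of them, $D=\{|e_k^*|\le N\}$, is non-meager. It is Borel, so by Pettis' theorem $D-D$ contains a neighborhood of $0$. On this neighborhood $|e_k^*|\le2N$, so the linear functional $e_k^*$ is continuous. As we saw, this gives $e_k\notin[e_n]_{n\ne k}$. $\square$

So the guess holds for every filter that one can write down in an analytic way. A counterexample needs a filter built with choice. There is one, and nothing beyond ZFC is needed.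

**Theorem A.** Let $X$ be any infinite-dimensional real Banach space with a Schauder basis (for example $X=\ell_2$). Then $X$ has a filter basis $(e_n)$ such that $e_k\in[e_n]_{n\ne k}$ for every $k$. In particular $(e_n)$ is not minimal, and no coordinate functional $e_k^*$ is continuous.

By Theorem B, the filters in Theorem A are necessarily non-analytic. The rest of the notes proves Theorem A.

## 3. Telescoping sums on a tree, and what uniqueness demands

Here is a cheap way to get non-minimality. Take an infinite tree with finitely many children per node, attach a vector $z_p$ to each node $p$, and let $d_p=z_p-z_{p^-}$, where $p^-$ is the parent. Along a branch $\beta=(\beta_l)$ the sum $\sum_jd_{\beta_j}$ telescopes to $\lim_lz_{\beta_l}$. If the $z_p$ are rich, every $x\in X$ is the sum of a branch. Moreover $d_p$ itself is a limit of sums of $d$'s that avoid $p$: leave the parent of $p$ through a sibling and move toward $z_p$. So this family is far from minimal.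

It is also far from having unique expansions. If two branches $\beta\ne\beta'$ both lead to $x$, then the coefficients $1_\beta-1_{\beta'}$ represent $0$. We want to allow only some branches, so that each $x$ keeps one expansion. The allowed coefficient families must form a linear space, since $x+x'$ will be expanded by the sum of the expansions. So we choose a set $\mathcal H$ of allowed branches and allow those $s=(s_p)$ that are extremely small outside finitely many branches of $\mathcal H$. Two problems remain.

*Problem 1: choose $\mathcal H$ so that expansions exist and are unique.* We run through all $x\in X$ by transfinite induction. At each step fewer than $2^{\aleph_0}$ branches have been chosen, and $2^{\aleph_0}$ branches lead to $x$. We need to know that few of these create a new relation. For this each $z_p$ will carry a small tag $b_p$, which has a component in infinitely many later groups of coordinates. Without tags, two siblings with the same $z$ would give the relation $d_p-d_{\tilde p}=0$ at once. With tags, a relation $\sum s_pd_p=0$ will be seen to force the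 "divergence" $s_p-\sum_{c^-=p}s_c$ close to a space whose dimension counts the *targets* of the branches and not the branches. Many branches with the same target $x$ cost only one dimension, and this makes the induction possible.

*Problem 2: find a filter that enforces the smallness.* We let $\sigma_pv_p$, with $v_p$ a tiny multiple of $d_p$, enter the series only through a chain of gate vectors $u_{p,1},\dots,u_{p,r}$, so that the partial sums on the way show $2^{-h}\sigma_p$ for each $h$. For $r=2$ take
$$e_{p,1}=\tfrac12u_{p,1},\qquad e_{p,2}=u_{p,2}-\tfrac12u_{p,1},\qquad e_{p,3}=v_p-u_{p,2}.$$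
With coefficients $(\sigma,\sigma,\sigma)$ the partial sums are $\frac12\sigma u_{p,1}$, $\sigma u_{p,2}$, $\sigma v_p$. If the filter looks at the partial sums inside the block, then $\sigma$ is controlled; if it looks only at the end of the block, then $\sigma$ is free. The filter will look at the ends of all blocks, and inside those blocks whose node is off finitely many allowed branches.

## 4. The tree, the tag vectors and the gate vectors

Let $(x_n)$ be a normalized Schauder basis of $X$, $R_n$ its partial sum projections ($R_0=0$), and $\Lambda=\sup_n\|R_n\|<\infty$. The coordinate functionals have norm at most $2\Lambda$, because $|x_n^*(x)|=\|(R_n-R_{n-1})x\|$. Put $\varepsilon_l=2^{-3l}$.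

**Step 1: naming the basis vectors.** The purpose is to split the basis into tag vectors $\kappa$ and gate vectors $u$, in step with the growth of a tree. Put $\mathbb T_0=\{\varnothing\}$. For $l=1,2,\dots$, with $T_{<l}:=\mathbb T_1\cup\dots\cup\mathbb T_{l-1}$ (the root is not included), do the following.

1. Take the next $|T_{<l}|$ unused vectors of $(x_n)$ and call them $\kappa_{p,l}$ ($p\in T_{<l}$). Let $Z_l$ be their span (so $Z_1=\{0\}$) and $E_l=Z_1+\dots+Z_l$.
2. Let $G_l$ be a finite $\varepsilon_l$-net of the ball $\{w\in E_l:\|w\|\le l^2\}$, contained in this ball. Put $\mathbb T_l=\mathbb T_{l-1}\times G_l\times\{0,1\}$. For $p=(p',q,i)\in\mathbb T_l$ write $p^-=p'$ (the parent), $q_p=q$, $|p|=l$.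
3. Fix a linear order on the finite set $\mathbb T_l$. Take the next $l|\mathbb T_l|$ vectors of $(x_n)$ and call them $u_{p,k}$ ($p\in\mathbb T_l$, $1\le k\le l$), in lexicographic order.

Every $x_n$ receives exactly one name. Let $\mathbb T=\bigcup_{l\ge1}\mathbb T_l$, ordered by $\prec$: first $\mathbb T_1$, then $\mathbb T_2$, and so on; the order type is $\omega$. Every node has finitely many children, and each $p\in\mathbb T$ has a *twin*: the node with the same parent, the same $q$ and the other bit.

**Step 2: projections.** Let $\kappa_{p,l}^*,u_{p,k}^*$ be the coordinate functionals. Put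
$$\pi_lx=\sum_{p\in T_{<l}}\kappa_{p,l}^*(x)\kappa_{p,l},\qquad\Pi_l=\pi_1+\dots+\pi_l,\qquad U_px=\sum_{k\le|p|}u_{p,k}^*(x)u_{p,k}.$$
The $\kappa_{p,l}$ with fixed $l$ are consecutive basis vectors, so $\pi_l$ is a difference of two $R_n$'s. Hence $\|\pi_l\|\le2\Lambda$, $\|\Pi_l\|\le2\Lambda l$, and $\pi_lx\to0$ for each $x$. For $w\in Z_l$ let $|w|_\infty=\max_p|\kappa^*_{p,l}(w)|$, so $|w|_\infty\le2\Lambda\|w\|$.

**Step 3: the dictionary.** For $p\in\mathbb T$ put $b_p=\sum_{j>|p|}2^{-j}\kappa_{p,j}$, so $\|b_p\|\le2^{-|p|}$. Put $z_p=q_p+b_p$, $z_\varnothing=0$, and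
$$d_p=z_p-z_{p^-},\qquad\eta_p=\frac{2^{-3|p|}}{|\mathbb T_{|p|}|},\qquad v_p=\eta_pd_p.$$
We use the conventions $\kappa_{\varnothing,l}=0$, $q_\varnothing=0$, $b_\varnothing=0$. Note that $\sum_{|p|=j}\eta_p=2^{-3j}$.

To see the first levels: $E_1=\{0\}$, $G_1=\{0\}$, and $\mathbb T_1$ has two nodes $p_0,p_1$, one per bit. Then $Z_2=E_2=\operatorname{span}(\kappa_{p_0,2},\kappa_{p_1,2})$, and $d_{p_0}=b_{p_0}=\frac14\kappa_{p_0,2}+\frac18\kappa_{p_0,3}+\cdots$. A child $c=(p_0,q,i)$ has $d_c=q+b_c-b_{p_0}$, so $\pi_2d_{p_0}=\frac14\kappa_{p_0,2}$ and $\pi_2d_c=q-\frac14\kappa_{p_0,2}$.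

**Step 4: the general formula for $\pi_ld_p$.** If $|p|<l$, then $q_p\in E_{|p|}$ gives $\pi_lz_p=2^{-l}\kappa_{p,l}$. If $|p|\ge l$, then $b_p$ has no component in $Z_l$, so $\pi_lz_p=\pi_lq_p$. Subtracting the same formulas for $p^-$ we get, for $p\in\mathbb T_j$,
$$\pi_ld_p=\begin{cases}2^{-l}(\kappa_{p,l}-\kappa_{p^-,l}),&j<l,\\ \pi_lq_p-2^{-l}\kappa_{p^-,l},&j=l,\\ \pi_l(q_p-q_{p^-}),&j>l.\end{cases}\tag{1}$$
Also $u_{p',k}^*(d_p)=0$ for all $p',k$: the dictionary has no gate coordinates.

## 5. Representations along branches

**Definition (representation).** A family $s\in\mathbb R^{\mathbb T}$ *represents* $x\in X$, written $s\sim x$, if the series $\sum_{p\in\mathbb T}(U_px+s_pd_p)$, summed in the order $\prec$, converges in norm to $x$.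

So the gate coordinates of $x$ are copied, and the $d_p$ must account for the rest. The relation is linear in $(s,x)$, and $s\sim0$ means $\sum_ps_pd_p=0$.

**Definition (branch).** A branch is $\beta=(\beta_l)_{l\ge0}$ with $\beta_l\in\mathbb T_l$ and $\beta_{l+1}^-=\beta_l$. We also view it as the set of nodes $\{\beta_l:l\ge1\}$, with indicator $1_\beta\in\mathbb R^{\mathbb T}$. For $x\in X$ let $\mathcal B_x$ be the set of branches with $\|q_{\beta_l}-\Pi_lx\|\le\varepsilon_l$ for all large $l$.

**Step 1: there are many branches toward $x$.** We have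
$$|\mathcal B_x|=2^{\aleph_0},\ \text{and every finite initial segment of a branch continues to a branch in }\mathcal B_x.\tag{2}$$
Indeed, $\Pi_lx\in E_l$ and $\|\Pi_lx\|\le2\Lambda l\|x\|\le l^2$ once $l\ge2\Lambda\|x\|$, so from there on some $q\in G_l$ satisfies $\|q-\Pi_lx\|\le\varepsilon_l$. Before that we may move freely, and the bits are always free. There are only $2^{\aleph_0}$ branches in all.

**Step 2: each of them represents $x$.** We have
$$\beta\in\mathcal B_x\ \Longrightarrow\ 1_\beta\sim x.\tag{3}$$
Let $p\in\mathbb T_l$ and let $n=n(p)$ be the position of $u_{p,l}$ in $(x_n)$. The basis vectors up to this position are the $u_{p',k}$ with $p'\preceq p$ and the tag vectors spanning $E_l$, so $\sum_{p'\preceq p}U_{p'}x=R_nx-\Pi_lx$. The sum of the $d_{\beta_j}$ with $\beta_j\preceq p$ telescopes to $z_{\beta_l}$ if $\beta_l\preceq p$, and to $z_{\beta_{l-1}}$ if $p\prec\beta_l$. So the partial sum up to $p$ is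
$$R_nx+(q_{\beta_l}-\Pi_lx)+b_{\beta_l}\qquad\text{or}\qquad R_nx-\pi_lx+(q_{\beta_{l-1}}-\Pi_{l-1}x)+b_{\beta_{l-1}}.$$
Since $n(p)\to\infty$, $\varepsilon_l\to0$, $\|b_{\beta_l}\|\le2^{-l}$ and $\pi_lx\to0$, both tend to $x$.

**Step 3: the allowed coefficients.** For a finite set $B$ of branches let $\bigcup B\subseteq\mathbb T$ be the set of nodes on branches of $B$ and
$$\Sigma_B=\Big\{s\in\mathbb R^{\mathbb T}:\ \sup_{p\notin\bigcup B}\frac{|s_p|}{\eta_p}<\infty\Big\}.$$
This is a linear space, increasing in $B$. Changing finitely many entries of $s$ does not affect membership.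

## 6. The divergence of a relation

For $s\in\mathbb R^{\mathbb T}$ put
$$m(s)_p=s_p-\sum_{c:\,c^-=p}s_c\qquad(p\in\mathbb T).$$
If we read $s_p$ as a flow through the edge from $p^-$ to $p$, then $m(s)_p$ is the amount lost at $p$. Two examples: $m(1_\beta)=0$ for every branch $\beta$; and if $\tilde p$ is the twin of $p$ and $s$ is $1$ at $p$, $-1$ at $\tilde p$ and $0$ elsewhere, then $m(s)$ is $1$ at $p$, $-1$ at $\tilde p$ and $0$ elsewhere.

The first lemma reads $m(s)$ from the tags. The $l$-th tag group sees $2^{-l}m(s)_p$ for all $p\in T_{<l}$ at once, up to an error and a contribution in the direction of the targets.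

**Lemma 2.** Let $B$ be a finite set of branches, $\beta\in\mathcal B_{x_\beta}$ for $\beta\in B$, and $N_l=\operatorname{span}\{\pi_lx_\beta:\beta\in B\}$. If $s\in\Sigma_B$, $s\sim0$ and $m^{(l)}=\sum_{p\in T_{<l}}m(s)_p\kappa_{p,l}$, then there are $n_l\in N_l$ with $|m^{(l)}-n_l|_\infty\to0$.

*Proof.* **Step 1: a crude bound on $s$.** The terms of the convergent series $\sum s_pd_p$ are bounded, say $\|s_pd_p\|\le M$. For $|p|=j$, formula (1) with $l=j+1$ gives $\kappa_{p,j+1}^*(d_p)=2^{-j-1}$, so $\|d_p\|\ge2^{-j-1}/(2\Lambda)$ and
$$|s_p|\le4\Lambda M2^j\qquad(|p|=j).\tag{4}$$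

**Step 2: project to the $l$-th tag group.** Apply the bounded operator $\pi_l$ to $\sum s_pd_p=0$ and use (1). The terms with $|p|<l$ together with the $\kappa$-part of the terms with $|p|=l$ add up to
$$2^{-l}\Big[\sum_{1\le|p|<l}s_p\kappa_{p,l}-\sum_{1\le|p|\le l}s_p\kappa_{p^-,l}\Big]=2^{-l}m^{(l)},$$
because the coefficient of $\kappa_{p,l}$ in the bracket is $s_p-\sum_{c^-=p}s_c$. Therefore
$$-2^{-l}m^{(l)}=\sum_{|p|=l}s_p\pi_lq_p+\sum_{|p|>l}s_p\pi_l(q_p-q_{p^-}).\tag{5}$$

**Step 3: estimate the right side.** Let $l$ be so large that different branches in $B$ have different nodes at level $l$ (hence at all later levels), and that $\|q_{\beta_j}-\Pi_jx_\beta\|\le\varepsilon_j$ for all $\beta\in B$ and $j\ge l$. We split the right side of (5) into three parts; each will converge absolutely, so the splitting is legitimate.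

*Nodes off $\bigcup B$.* Here $|s_p|\le C\eta_p$ and $\|q_p\|\le|p|^2$, and $\sum_{|p|=j}\eta_p=2^{-3j}$. The total norm is at most $\sum_{j\ge l}C\cdot2\Lambda\cdot2j^2\cdot2^{-3j}=O(l^22^{-3l})$, which is $O(2^{-2l})$.

*Nodes $\beta_l$.* Since $\pi_l\Pi_l=\pi_l$, we have $s_{\beta_l}\pi_lq_{\beta_l}=s_{\beta_l}\pi_lx_\beta+s_{\beta_l}\pi_l(q_{\beta_l}-\Pi_lx_\beta)$. By (4) the last term has norm at most $4\Lambda M2^l\cdot2\Lambda\varepsilon_l=O(2^{-2l})$.

*Nodes $\beta_j$ with $j>l$.* Since $\pi_l\Pi_j=\pi_l=\pi_l\Pi_{j-1}$,
$$\|\pi_l(q_{\beta_j}-q_{\beta_{j-1}})\|=\|\pi_l(q_{\beta_j}-\Pi_jx_\beta)-\pi_l(q_{\beta_{j-1}}-\Pi_{j-1}x_\beta)\|\le2\Lambda(\varepsilon_j+\varepsilon_{j-1})=18\Lambda\,2^{-3j}.$$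
With (4) the contribution is $O\big(\sum_{j>l}2^j2^{-3j}\big)=O(2^{-2l})$.

Altogether $2^{-l}m^{(l)}=-\sum_{\beta\in B}s_{\beta_l}\pi_lx_\beta+O(2^{-2l})$ in norm. Multiply by $2^l$ and put $n_l=-2^l\sum_{\beta\in B}s_{\beta_l}\pi_lx_\beta\in N_l$. Then $|m^{(l)}-n_l|_\infty\le2\Lambda\|m^{(l)}-n_l\|=O(2^{-l})$. (For the finitely many small $l$ take $n_l=0$.) $\square$

The second lemma turns this into a count. The bound is by the dimension spanned by the targets.

**Lemma 3.** In the situation of Lemma 2, suppose $\dim N_l\le d$ for all $l$. If $s^1,\dots,s^r\in\Sigma_B$ all represent $0$ and $r>d$, then $m(s^1),\dots,m(s^r)$ are linearly dependent in $\mathbb R^{\mathbb T}$.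

*Proof.* Suppose they are independent. The subspaces $\{c\in\mathbb R^r:\sum_ic_im(s^i)=0\text{ on }T_{<l}\}$ decrease with $l$ and have intersection $\{0\}$, so they are $\{0\}$ from some $l_1$ on. Then $c\mapsto\max_{p\in T_{<l_1}}|\sum_ic_im(s^i)_p|$ is a norm on $\mathbb R^r$, and there is $\delta>0$ such that
$$\Big|\sum_ic_im^{i,(l)}\Big|_\infty\ge\delta\qquad\text{whenever }l\ge l_1,\ \max_i|c_i|=1,$$
where $m^{i,(l)}$ is built from $s^i$ as in Lemma 2. Choose $n_l^i\in N_l$ for $s^i$ by Lemma 2. Since $r>\dim N_l$, for each $l$ there are $c_i=c_i(l)$ with $\max_i|c_i|=1$ and $\sum_ic_in_l^i=0$. Then for $l\ge l_1$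
$$\delta\le\Big|\sum_ic_i(m^{i,(l)}-n^i_l)\Big|_\infty\le\sum_i|m^{i,(l)}-n_l^i|_\infty\to0,$$
a contradiction. $\square$

The third lemma says that the only divergence-free allowed families are the obvious ones.

**Lemma 4.** If $B$ is a finite set of branches, $s\in\Sigma_B$ and $m(s)=0$, then $s=\sum_{\beta\in B}a_\beta1_\beta$ for some $a_\beta\in\mathbb R$.

*Proof.* Let $p\in\mathbb T\setminus\bigcup B$. No descendant of $p$ lies in $\bigcup B$, since branches contain the ancestors of their nodes. Iterating $s_p=\sum_{c^-=p}s_c$ down to level $L>|p|$ expresses $s_p$ as the sum of $s_c$ over the descendants $c$ of $p$ at level $L$, so $|s_p|\le\sum_{|c|=L}C\eta_c=C2^{-3L}$. Letting $L\to\infty$ gives $s_p=0$.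

Let $l_0$ be such that the branches in $B$ have distinct nodes at all levels $\ge l_0$. For $l\ge l_0$ and $\beta\in B$ the only child of $\beta_l$ in $\bigcup B$ is $\beta_{l+1}$, and $s$ vanishes at the other children, so $s_{\beta_l}=s_{\beta_{l+1}}$. Call this constant value $a_\beta$. Then $s'=s-\sum_{\beta\in B}a_\beta1_\beta$ satisfies $m(s')=0$ and vanishes at all levels $\ge l_0$. Since $s'_p$ is the sum of $s'$ over the children of $p$, it vanishes at level $l_0-1$, then at $l_0-2$, and so on down to level $1$. $\square$

## 7. Choosing the branches by transfinite induction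

**Proposition 5.** There is a set $\mathcal H$ of branches such that

* (a) if $B\subset\mathcal H$ is finite, $s\in\Sigma_B$ and $s\sim0$, then $s=0$;
* (b) every $x\in X$ is represented by some $s\in\Sigma_B$ with $B\subset\mathcal H$ finite.

*Proof.* Let $\mathfrak c=2^{\aleph_0}$. As $X$ is separable and nonzero, $|X|=\mathfrak c$; write $X=\{y_\alpha:\alpha<\mathfrak c\}$. We build increasing sets $\mathcal H_\alpha$ with $|\mathcal H_\alpha|\le|\alpha|$ that satisfy (a), and with each $\beta\in\mathcal H_\alpha$ we record a target $x_\beta$ such that $\beta\in\mathcal B_{x_\beta}$.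

**Step 1: start and limits.** Let $\mathcal H_0=\varnothing$. Here (a) holds: if $s\in\Sigma_\varnothing$ and $s\sim0$, then Lemma 3 with $d=0$, $r=1$ gives $m(s)=0$, and Lemma 4 gives $s=0$. At limits take unions; (a) persists because a finite subset of the union lies in an earlier $\mathcal H_\alpha$.

**Step 2: the successor step, given a claim.** Let $x=y_\alpha$. If some $s\in\Sigma_B$ with $B\subset\mathcal H_\alpha$ finite represents $x$, put $\mathcal H_{\alpha+1}=\mathcal H_\alpha$. Otherwise we use the following.

**Claim.** If $x$ is not represented by any element of any $\Sigma_B$ with $B\subset\mathcal H_\alpha$ finite, then for each finite $B\subset\mathcal H_\alpha$ there are at most $|B|+1$ branches $\beta\in\mathcal B_x$ for which some nonzero $s\in\Sigma_{B\cup\{\beta\}}$ represents $0$.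

There are at most $\max(|\alpha|,\aleph_0)<\mathfrak c$ finite sets $B\subset\mathcal H_\alpha$, and each excludes finitely many branches, so fewer than $\mathfrak c$ branches are excluded altogether. By (2) we can pick a non-excluded $\beta\in\mathcal B_x$. It is not in $\mathcal H_\alpha$, since otherwise $1_\beta\in\Sigma_{\{\beta\}}$ would represent $x$ by (3). Put $x_\beta=x$ and $\mathcal H_{\alpha+1}=\mathcal H_\alpha\cup\{\beta\}$. Then (a) holds for $\mathcal H_{\alpha+1}$: a finite subset containing $\beta$ has the form $B\cup\{\beta\}$ with $B\subset\mathcal H_\alpha$, and $\beta$ is not excluded by $B$. Moreover $1_\beta\in\Sigma_{\{\beta\}}$ represents $x$.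

Finally let $\mathcal H=\bigcup_{\alpha<\mathfrak c}\mathcal H_\alpha$. Each finite subset lies in some $\mathcal H_\alpha$, so (a) holds, and (b) holds because $y_\alpha$ is taken care of in $\mathcal H_{\alpha+1}$.

**Step 3: proof of the claim.** Suppose there are $M=|B|+2$ distinct such branches $\beta_1,\dots,\beta_M\in\mathcal B_x$, with nonzero $s^i\in\Sigma_{B\cup\{\beta_i\}}$ and $s^i\sim0$. None of the $\beta_i$ is in $B$, since otherwise $1_{\beta_i}\in\Sigma_B$ would represent $x$. Let $B^+=B\cup\{\beta_1,\dots,\beta_M\}$ and $x_{\beta_i}=x$. All $M$ new branches have the same target, so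
$$N_l=\operatorname{span}\big(\{\pi_lx_\beta:\beta\in B\}\cup\{\pi_lx\}\big)$$
has dimension at most $|B|+1<M$. All $s^i$ lie in $\Sigma_{B^+}$. By Lemma 3 there are $c_i$, not all zero, with $m(\sum_ic_is^i)=0$, and by Lemma 4
$$\sum_ic_is^i=\sum_{\beta\in B^+}a_\beta1_\beta .\tag{6}$$

Fix $i$ with $c_i\ne0$ and put $a=a_{\beta_i}$. For large $l$ the node $p=(\beta_i)_l$ lies on no other branch of $B^+$. There the right side of (6) is $a$, and $s^{i'}_p=O(\eta_p)$ for $i'\ne i$, because $p\notin\bigcup(B\cup\{\beta_{i'}\})$. Hence $s_p^i=a/c_i+O(\eta_p)$ along $\beta_i$. Therefore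
$$s':=s^i-\frac a{c_i}1_{\beta_i}\in\Sigma_B:$$
off $\bigcup B$ and off $\beta_i$ it equals $s^i=O(\eta_p)$, at the nodes $(\beta_i)_l$ with $l$ large it is $O(\eta_p)$ as well, and finitely many nodes do not matter. By (3) and linearity $s'\sim-\frac a{c_i}x$. If $a\ne0$, then $-\frac{c_i}as'\in\Sigma_B$ represents $x$, contrary to assumption. So $a=0$, and $s^i=s'\in\Sigma_B$ with $s^i\sim0$. By (a) for $\mathcal H_\alpha$ we get $s^i=0$, a contradiction. $\square$

## 8. Gated blocks and the filter

Fix $\mathcal H$ from Proposition 5.

**Step 1: the sequence.** For $p\in\mathbb T$, $r=|p|$, let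
$$e_{p,1}=2^{1-r}u_{p,1},\qquad e_{p,k}=2^{k-r}u_{p,k}-2^{k-1-r}u_{p,k-1}\ (2\le k\le r),\qquad e_{p,r+1}=v_p-u_{p,r}.$$
Then
$$\sum_{i\le k}e_{p,i}=2^{k-r}u_{p,k}\ (k\le r),\qquad\sum_{i\le r+1}e_{p,i}=v_p.\tag{7}$$
Order the pairs $(p,k)$, $p\in\mathbb T$, $1\le k\le|p|+1$, lexicographically using $\prec$ on the first entry. The order type is $\omega$; this gives the sequence $(e_n)$, and we identify $\mathbb N$ with this index set. Call the indices $(p,|p|+1)$ *end times*.

**Step 2: the filter.** For finite $B\subset\mathcal H$ and $h\in\mathbb N$ let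
$$A_{B,h}=\{(p,|p|+1):p\in\mathbb T\}\cup\Big\{(p,k):p\notin\bigcup B,\ 1\le k\le|p|-h\Big\}.$$
These sets are infinite and $A_{B,h}\cap A_{B',h'}\supseteq A_{B\cup B',\max(h,h')}$. So the sets that contain some $A_{B,h}$ minus a finite set form a proper filter $\mathcal F$ containing the Fréchet filter. Every member of $\mathcal F$ contains all but finitely many end times.

**Step 3: change of coefficients.** The purpose is to rewrite partial sums of $\sum b_{p,k}e_{p,k}$ in terms of the $u_{p,k}$ and $v_p$. Given coefficients $(b_{p,k})$ put, with $r=|p|$,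
$$\sigma_p=b_{p,r+1},\qquad a_{p,k}=2^{k-r}(b_{p,k}-b_{p,k+1})\quad(1\le k\le r),\qquad s_p=\eta_p\sigma_p.$$
Then $b\leftrightarrow(\sigma,a)$ is a bijection, with inverse $b_{p,k}=\sigma_p+\sum_{i=k}^r2^{r-i}a_{p,i}$ for $1\le k\le r$. Summation by parts with (7) gives
$$\sum_{k\le r+1}b_{p,k}e_{p,k}=\sum_{k\le r}(b_{p,k}-b_{p,k+1})2^{k-r}u_{p,k}+b_{p,r+1}v_p=\sum_{k\le r}a_{p,k}u_{p,k}+\sigma_pv_p,\tag{8}$$
and, for $k\le r$, the partial sum is $\sum_{i<k}a_{p,i}u_{p,i}+2^{k-r}b_{p,k}u_{p,k}$, that is,
$$\sum_{i\le k}b_{p,i}e_{p,i}=\sum_{i<k}a_{p,i}u_{p,i}+\Big(2^{k-r}\sigma_p+\sum_{i=k}^r2^{k-i}a_{p,i}\Big)u_{p,k}.\tag{9}$$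
Note that $\sigma_pv_p=s_pd_p$. Let $S_{(p,k)}$ be the partial sum of $\sum b_{p,k}e_{p,k}$ up to and including the index $(p,k)$.

**Step 4: what convergence along $\mathcal F$ means.**

**Lemma 6.** $S_m\to x$ along $\mathcal F$ if and only if $a_{p,k}=u_{p,k}^*(x)$ for all $p,k$, $s\sim x$, and $s\in\Sigma_B$ for some finite $B\subset\mathcal H$.

*Proof.* ($\Leftarrow$) By (8), the partial sums at end times are the partial sums of $\sum_p(U_px+s_pd_p)$. So $S\to x$ along the end times in the ordinary sense. Let $C=\sup_{p\notin\bigcup B}|\sigma_p|$, which is finite because $\sigma_p=s_p/\eta_p$. For $p\notin\bigcup B$ and $k\le|p|-h$, by (9) $S_{(p,k)}$ differs from the previous end-time partial sum by at most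
$$\Big\|\sum_{i<k}u_{p,i}^*(x)u_{p,i}\Big\|+2^{-h}C+2\max_i|u_{p,i}^*(x)| .$$
The $u_{p,i}$, $i\le|p|$, are consecutive basis vectors, so the first term is the norm of a difference of two partial sums of the Schauder expansion of $x$, and it tends to $0$ as $p\to\infty$ in $\prec$, uniformly in $k$. The last term tends to $0$ because the coordinates of $x$ in a normalized basis do. Given $\varepsilon>0$, choose $h$ with $2^{-h}C<\varepsilon/4$. For all but finitely many $p$, the first and last terms and the distance from $x$ of the previous end-time sum are each less than $\varepsilon/4$. Hence $\|S_m-x\|<\varepsilon$ for all but finitely many $m\in A_{B,h}$.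

($\Rightarrow$) *The gate coordinates.* For $m$ after $(p,|p|+1)$ we have $u_{p,k}^*(S_m)=a_{p,k}$, by (8) and because the other blocks involve only the $d_{p'}$, which have no $u$-coordinates, and the $u_{p',i}$ with $p'\neq p$. For each $\varepsilon>0$ the set $\{m:\|S_m-x\|<\varepsilon\}$ is in $\mathcal F$, so it contains arbitrarily late $m$, and $|a_{p,k}-u_{p,k}^*(x)|\le2\Lambda\varepsilon$. So $a_{p,k}=u_{p,k}^*(x)$.

*The representation.* Every member of $\mathcal F$ contains almost all end times, so the end-time partial sums converge to $x$ in norm. By (8) this says $s\sim x$.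

*The smallness.* The set $\{m:\|S_m-x\|<1\}$ contains some $A_{B,h}$ minus a finite set. So for all but finitely many $p\notin\bigcup B$ we have $|p|>h$ and the time $(p,k)$ with $k=|p|-h$ belongs to this set. Apply $u_{p,k}^*$ to $S_{(p,k)}-x$ and use (9) with $a_{p,i}=u_{p,i}^*(x)$:
$$\Big|2^{-h}\sigma_p+\sum_{i=k}^{|p|}2^{k-i}u_{p,i}^*(x)-u_{p,k}^*(x)\Big|\le2\Lambda.$$
Since $|u_{p,i}^*(x)|\le2\Lambda\|x\|$, this gives $|\sigma_p|\le2^h(2\Lambda+6\Lambda\|x\|)$. So $|s_p|/\eta_p=|\sigma_p|$ is bounded off $\bigcup B$, that is, $s\in\Sigma_B$. $\square$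

Note why the end times alone would not do. Ordinary convergence along the end times amounts to $a_{p,k}=u_{p,k}^*(x)$ and $s\sim x$ only, and two different branches in $\mathcal B_x$ give two such $s$ by (3). The intermediate times are what removes the surplus.

**Step 5: $(e_n)$ is an $\mathcal F$-basis.** *Existence.* Given $x$, take $s$ from Proposition 5(b) and put $\sigma_p=s_p/\eta_p$, $a_{p,k}=u_{p,k}^*(x)$; let $b$ be the corresponding coefficients. By Lemma 6, $S_m\to x$ along $\mathcal F$. *Uniqueness.* By Lemma 6 two expansions of $x$ have the same $a$, and they give $s\in\Sigma_B$, $s'\in\Sigma_{B'}$ with $s\sim x$, $s'\sim x$ and $B,B'\subset\mathcal H$ finite. Then $s-s'\in\Sigma_{B\cup B'}$ represents $0$, so $s=s'$ by Proposition 5(a). Hence $\sigma$, and with it $b$, is determined.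

## 9. Twin nodes and the failure of minimality

It remains to show that every $e_{p,k}$ lies in the closed span of the others. We first do this for the dictionary vectors.

**Step 1: $d_p\in[d_{p'}]_{p'\ne p}$.** Let $p\in\mathbb T$, $r=|p|$, and let $\tilde p\ne p$ be its twin. By (2) there is a branch $\beta\in\mathcal B_{z_p}$ with $\beta_r=\tilde p$; we do not ask that $\beta\in\mathcal H$. For $l\ge r$ we have $\Pi_lz_p=q_p+\sum_{r<j\le l}2^{-j}\kappa_{p,j}$, so $\Pi_lz_p\to z_p$. Since $\|q_{\beta_l}-\Pi_lz_p\|\le\varepsilon_l$ for large $l$ and $\|b_{\beta_l}\|\le2^{-l}$, it follows that $z_{\beta_l}\to z_p$. As $\beta_{r-1}=p^-$, telescoping gives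
$$\sum_{j=r}^ld_{\beta_j}=z_{\beta_l}-z_{p^-}\ \longrightarrow\ z_p-z_{p^-}=d_p.$$
The node $p$ is not among the $\beta_j$, $j\ge r$, because $\beta_r=\tilde p\neq p$ and the later ones have level greater than $r$.

**Step 2: back to $e_{p,k}$.** By (7), $v_{p'}=\eta_{p'}d_{p'}$ is the sum of the $e_{p',i}$, $i\le|p'|+1$, for every $p'$. With Step 1 this gives $v_p\in[e_{p',i}:p'\ne p]$. Hence
$$e_{p,k}=v_p-\sum_{i\ne k}e_{p,i}\in[e_{p',i}:(p',i)\ne(p,k)]\qquad(1\le k\le|p|+1).$$

So $(e_n)$ is a filter basis of $X$ with $e_k\in[e_n]_{n\ne k}$ for every $k$; in particular it is not minimal. A continuous $e_k^*$ would vanish on $[e_n]_{n\ne k}\ni e_k$, while $e_k^*(e_k)=1$; so no coordinate functional is continuous. This proves Theorem A: even in $\ell_2$, the first guess is wrong. $\blacksquare$
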